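# A wandering domain with uniformly escaping singular values

## 1. Singular values that escape uniformly, and the guess that nothing wanders

The first guess is **no**: if every singular value runs off to infinity, and all of them do so at a common rate, then a wandering domain should have nothing to live on. We make the question precise, test the guess on simple cases, and see how much of it can be proved.

For a transcendental entire function $f:\mathbb C\to\mathbb C$, a *singular value* is a point at which it is not possible to define all branches of $f^{-1}$. Equivalently, $S(f)$ is the closure of the set of critical values and finite asymptotic values, where $w$ is an asymptotic value if $f(\gamma)\to w$ along some curve $\gamma\to\infty$. We say that $f$ *evenly covers* a disc $V$ if every component of $f^{-1}(V)$ is mapped homeomorphically onto $V$. Discs disjoint from $S(f)$ are evenly covered.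

**Definition (class $\mathcal B$).** $\mathcal B$ is the class of transcendental entire functions $f$ with $S(f)$ bounded.

For instance $e^z$ has $S=\{0\}$ and lies in $\mathcal B$. The function $z+e^z$ does not: its critical points are $(2l+1)\pi i$, with critical values $(2l+1)\pi i-1$, $l\in\mathbb Z$.

**Definition (Fatou components).** The Fatou set $\mathcal F(f)$ is the set of points with a neighborhood on which $(f^n)_{n\ge1}$ is normal. Its components are the Fatou components. A component $U$ is periodic if $f^n(U)\subseteq U$ for some $n\ge1$, pre-periodic if $f^k(U)$ lies in a periodic component for some $k\ge0$, and a wandering domain if it is not pre-periodic.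

If $U$ is a wandering domain, the components $U_n\supset f^n(U)$ are pairwise different.

**Example.** Let $h(z)=z-1+e^{-z}$ and $f=h+2\pi i$. Since $h(z+2\pi i)=h(z)+2\pi i$, we have $f^n=h^n+2\pi in$. Each $2\pi il$ is a fixed point of $h$ with $h'(2\pi il)=0$, so small discs $D_l$ of a common radius about $2\pi il$ satisfy $h(D_l)\subset D_l$, $f(D_l)\subset D_{l+1}$, and $f^n\to\infty$ uniformly on $D_l$. Suppose that a Fatou component $U$ contained $2\pi il$ and $2\pi il'$ with $l\ne l'$. A limit function of iterates on $U$ is either holomorphic or identically $\infty$, so $f^n\to\infty$ locally uniformly on $U$. Also $U$ contains a point $p$ of some line $\mathrm{Im}\,z=(2c+1)\pi$. On this line $h(x+i(2c+1)\pi)=x-1-e^{-x}+i(2c+1)\pi$, so $-\mathrm{Re}\,f^n(p)$ grows faster than every power of $n$, while $|f^n(2\pi il)|=2\pi|l+n|$. But for large $n$ the function $\log|f^n|$ is positive and harmonic on a fixed relatively compact subdomain of $U$ containing $p$ and $2\pi il$, so by Harnack's inequality $\log|f^n(p)|\le C\log|f^n(2\pi il)|$,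 a contradiction. So the points $2\pi il$ lie in different components, and the component of $0$ is wandering. Its orbits tend to $\infty$. The critical values are $2\pi i(l+1)$, $l\in\mathbb Z$, so $f\notin\mathcal B$.

The question, from Kirill Lazebnik, "Oscillating Wandering Domains for Functions with Escaping Singular Values", arXiv:1904.10086 (2019), is this. Let $f\in\mathcal B$ and suppose
$$\lim_{n\to\infty}\ \inf_{s\in S(f)}|f^n(s)|=\infty. \tag{1.1}$$
Can $f$ have a wandering domain?

*First test.* Let $f(z)=\lambda e^z$, $\lambda>1/e$. Here $S(f)=\{0\}$. The minimum of $\lambda e^x-x$ on $\mathbb R$ is $1+\log\lambda>0$, attained at $x=-\log\lambda$, so the orbit of $0$ increases by at least $1+\log\lambda$ in every step, and (1.1) holds.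

*Second test.* Let $f_0(z)=1+e^{z^2}$. The only critical value is $f_0(0)=2$, the only finite asymptotic value is $1$, and $S(f_0)=\{1,2\}$. For real $x$, $f_0(x)\ge 2+x^2\ge x+\frac74$, because $x^2-x+\frac14\ge0$. So (1.1) holds. This function is the ancestor of our construction.

In both tests $S(f)$ is finite, and Sullivan's theorem, in its version for entire functions with finitely many singular values, says that there is no wandering domain. The guess passes. The case left is that of infinitely many singular values.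

*The sensible argument.* Let $f$ satisfy (1.1) and let $P$ be the closure of $\bigcup_{n\ge0}f^n(S(f))$. By (1.1) each bounded part of $P$ lies in the union of finitely many of the compact sets $f^n(S(f))$. Let us prove: *on a wandering domain $U$, every finite limit function of iterates is a constant, and this constant lies in $P$.*

If $f^{n_j}\to\psi$ with $\psi$ holomorphic and non-constant, then by Hurwitz a fixed value $\psi(z_0)$ lies in $f^{n_j}(U)$ for all large $j$, so the components $U_{n_j}$ coincide, a contradiction. So let $f^{n_j}\to c\in\mathbb C$ on $U$ and suppose $c\notin P$. The set $P$ is infinite, since it contains an escaping orbit ($S(f)\ne\emptyset$, as otherwise $f$ would be a covering of $\mathbb C$, hence affine). So the components of $W=\mathbb C\setminus P$ carry hyperbolic metrics; let $\rho$ be the density. Since $f(P)\subset P$, we have $f^{-1}(W)\subset W$, and $f:f^{-1}(W)\to W$ is a covering, hence a local isometry for the hyperbolic metrics of $f^{-1}(W)$ and $W$. By Schwarz–Pick for the inclusion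 $f^{-1}(W)\subset W$,
$$\rho(f(z))|f'(z)|\ge\rho(z)\qquad(z\in f^{-1}(W)).$$
Let $K\subset W$ be a closed disc about $c$, let $z\in U$ and drop finitely many $j$ so that $f^{n_j}(z)\in K$ for all $j$. Because $P$ is forward invariant, all earlier points of the orbit lie in $W$ too. Put $z_1=f^{n_1}(z)$. The displayed inequality gives $\rho(f^{n_j}(z))\,|(f^{n_j-n_1})'(z_1)|\ge\rho(z_1)$, and $\rho$ is bounded above and below on $K$. So $|(f^{n_j-n_1})'(z_1)|$ is bounded below. Also $(f^{n_1})'(z)\ne0$, since a critical point on this stretch of the orbit would put $f^{n_1}(z)$ into $P$. Hence $(f^{n_j})'(z)\not\to0$, whereas $f^{n_j}\to c$ locally uniformly forces $(f^{n_j})'(z)\to0$. This contradiction proves the assertion.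

The argument stops exactly at $P$. It says nothing about an orbit of domains that returns infinitely often to a bounded region and each time comes closer to $P$, at a distance comparable with its own, shrinking, size. On the other side, the Eremenko–Lyubich theorem says that for $f\in\mathcal B$ no orbit in the Fatou set tends to $\infty$. So a counterexample to the guess must oscillate, and at each return it must find singular values, or images of them, very near. This is possible.

**Theorem.** There is $f\in\mathcal B$, real on $\mathbb R$ and of order $2$, such that $\lim_{n\to\infty}\inf_{s\in S(f)}|f^n(s)|=\infty$ and $f$ has a wandering domain. Orbits in this wandering domain are unbounded but do not tend to $\infty$.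

So the answer to the question is yes.

## 2. Islands of high degree, and critical values that come back

Start from $f_0(z)=1+e^{z^2}$, whose real orbits all run to $+\infty$. Write $Z=z^2$ and insert into $e^Z$ zeros of high even order $d_k$ at points $a_k\approx ih_k$ and at $\bar a_k$. For a single zero the local picture is exact:
$$F(Z)=e^Z(1-Z/a)^d\ \Longrightarrow\ F(a-ds)=e^{a-d}(d/a)^d\,q(s)^d,\qquad q(s)=se^{1-s}.$$
The function $q$ has a simple zero at $0$ and a critical point at $1$ with $q(1)=1$. If all the constants $v_k$ in front of $q^{d_k}$ are made equal to one number $v$, then the component of $\{|F|<v/2\}$ around $a_k$ is an *island* $G_k$, on which $F=vX^{d_k}$ for a conformal coordinate $X\approx q(s)$. In the rest of the plane the only singular values will be $0$ and $v$. On an island we may replace the map by any other degree-$d_k$ map with the same boundary values, quasiregularly, and then straighten.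

*A first construction.* Let $J$ be the inverse branch of $f$ that maps a half-line $(2,\infty)$ to $(0,\infty)$. It brings the far-away center of the island number $k+1$ in $m_k$ steps down to a bounded point. Keep the power map on the $k$-th island, but compose it with a homeomorphism so that the center is sent to
$$\alpha_k=J^{m_k}(\text{center of island }k+1).$$
A small disc around the center of island $k$ is then mapped near $\alpha_k$, and $m_k$ steps later near the center of island $k+1$. This gives an oscillating wandering domain. But the center is a critical point, so $\alpha_k$ is a critical value, and its orbit passes through $\alpha_{k+1},\alpha_{k+2},\dots$, which are bounded. So (1.1) fails.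

*The way past this.* Make the map on the island injective in the middle. A proper map of degree $d$ from a disc to a disc has $d-1$ critical points, so the critical values must go somewhere: push them just outside the image of the middle. The map
$$P(X)=vX^d+\varepsilon X\quad\text{near the center},\qquad P(X)=vX^d\quad\text{near the boundary},$$
does this. Its $d-1$ critical values lie on a circle, and we normalize $\varepsilon$ so that, after division by a scale $e^{L}$, this circle is $\{|\zeta|=1+\frac1d\}$ while $P(X)e^{-L}\approx X$ in the middle. For $d=2$, the critical value of $vX^2+\varepsilon X$ is $-\varepsilon^2/(4v)$, and $\varepsilon^2=6ve^{L}$ gives $-\frac32e^L$.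

Let $A_k(s)$ be the pull-back under $J^{m_k}$ of the point with coordinate $s$ near island $k+1$. It will turn out that $A_k$ is nearly affine. If on island $k$ the map is $\approx\alpha_k+e^{L_k}s$ with $\alpha_k=A_k(0)$ and $e^{L_k}=A_k'(0)$, then $f^{m_k+1}$ carries a small disc in the $s$-coordinate of island $k$ to almost the same disc in the $s$-coordinate of island $k+1$: that is the wandering domain. The critical values will be moved slightly to points $A_k(s^*)$, where $|q(s^*)|=1+\frac1{d_k}$ and $F(a_{k+1}-d_{k+1}s^*)$ is real and positive, of size $v(1+\frac1{d_k})^{d_{k+1}}$, which is huge. After $m_k+1$ steps they land on $\mathbb R$ and escape.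

The targets $A_k(0),A_k'(0),A_k(s^*)$ depend on the straightening map, hence on all parameters, including those being chosen. So the parameters cannot be chosen one after another. We choose them simultaneously, with Tychonoff's fixed point theorem: a continuous self-map of a nonempty compact convex subset of a locally convex space has a fixed point.

*The exponents.* Throughout,
$$d_1=N,\qquad d_{k+1}=d_k^{12},\qquad h_k=d_k^8\quad(\text{so } h_{k+1}=d_k^{96}), \tag{2.1}$$
with $N$ even, so all $d_k$ are even. In the scale of $s$, neighboring critical values of island $k$ have distance at least a constant over $d_k$, so each may be moved by a small constant over $d_k$. The map $A_k$ is not affine because the straightening map is not conformal on island $k+1$. The bad set there will have $s$-area at most $Cd_{k+1}^{-1/4}$ and produce an error $Cd_{k+1}^{-1/8}=Cd_k^{-3/2}$, which is smaller than $1/d_k$. That is what the exponent $12$ is for.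

*Conventions.* $D(a,r)$ is a disc, $\mathbb D=D(0,1)$, $\mathbb H$ the upper half-plane, $|E|$ the area of $E$, and $E^*$ is the complex conjugate of the set $E$. $C$ denotes constants $\ge1$ that may change from place to place; $C$ and $C_0,C_1,\dots$ are absolute, that is, independent of $k$, of the parameter $\theta$ and of $N$. They are fixed in this order: $C_0,C_1,C_2$ (Section 8), then $v=10^4(C_2+1)$, then $C_3$ (Section 9), then $K_0$ and $C_4$ (Section 6), then the others. $N$ is chosen last and is "large enough" finitely many times. Sections 8 and 9 obtain $C_0,\dots,C_3$ from bounds with explicit numbers that hold for every large $N$, so nothing is circular.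

## 3. Quasiconformal and hyperbolic tools

A homeomorphism $\psi\in W^{1,2}_{\rm loc}$ is $K$-quasiconformal (qc) if $\bar\partial\psi=\mu_\psi\partial\psi$ with $|\mu_\psi|\le\frac{K-1}{K+1}$ a.e. Example: $z+c\bar z$ with $|c|<1$ has $\mu=c$ and turns circles into ellipses with ratio of axes $\frac{1+|c|}{1-|c|}$. A quasiregular map is a continuous $W^{1,2}_{\rm loc}$ solution of the same equation, such as $(z+\frac13\bar z)^2$, with $\mu=\frac13$. We use these textbook facts.

* Points and analytic arcs are removable for homeomorphisms that are qc off them. Qc maps preserve null sets, and $\partial g\ne0$ a.e. for a non-constant quasiregular $g$.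
* If $|\mu|\le k_0<1$ and $\mu=0$ off a bounded set, there is a unique qc $\psi$ on $\mathbb C$ with $\mu_\psi=\mu$ and $\psi(z)=z+o(1)$ at $\infty$, the *principal solution*. If $\mu_g=\mu_\varphi$ a.e., then $g\circ\varphi^{-1}$ is holomorphic.
* $K$-qc maps of $\mathbb C$ at distance $\le1$ from the identity form a normal family. A locally uniform limit is constant or $K$-qc, and here it is not constant.
* If $\beta$ is univalent on $D(w,r)$, then $|\beta''(w)/\beta'(w)|\le4/r$ (from $|a_2|\le2$), and $\beta(u)-\beta(w)=\beta'(w)(u-w)(1+O(|u-w|/r))$ for $|u-w|\le r/2$.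
* Hyperbolic metrics have curvature $-1$; holomorphic maps contract (Schwarz–Pick). On a simply connected $\Omega\ne\mathbb C$ the density satisfies $\lambda_\Omega\ge1/(2\,\mathrm{dist}(\cdot,\partial\Omega))$. In the right half-plane the density is $1/\mathrm{Re}\,z$, so $\mathrm{dist}(a,b)\ge\big|\log(|a|/|b|)\big|$.
* A holomorphic function on a convex set whose derivative has real part (or imaginary part) of constant strict sign is injective.

**Lemma 1.** Let $\psi$ be a $K_0$-qc principal solution with $\mu_\psi=0$ off a bounded measurable set $E$. Then $|\psi(z)-z|\le C|E|^{1/2}$ for all $z$.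

*Proof.* Let $\mathcal C$ be the Cauchy and $\mathcal S$ the Beurling transform, $k_0=\frac{K_0-1}{K_0+1}$, and fix $p>2$ with $k_0\|\mathcal S\|_p<1$. Then $\psi=z+\mathcal Ch$ with $h=\bar\partial\psi=\mu(1+\mathcal Sh)$, so $h=0$ off $E$ and $\|h\|_p\le C|E|^{1/p}$. By Hölder, with $\frac1p+\frac1{p'}=1$,
$$|\mathcal Ch(z)|\le\tfrac1\pi\|h\|_p\Big(\int_E|z-w|^{-p'}dA(w)\Big)^{1/p'}.$$
Among sets of given area the integral is largest for the disc about $z$ of radius $r$, $\pi r^2=|E|$, where it equals $Cr^{2-p'}$. So $|\mathcal Ch(z)|\le C|E|^{1/p}|E|^{1/p'-1/2}=C|E|^{1/2}$. $\square$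

**Lemma 2.** Let $\psi_n$ be $K_0$-qc on $\mathbb C$, $\psi_n\to\psi$ locally uniformly with $\psi$ qc, and $\mu_{\psi_n}\to\mu$ a.e. Then $\mu_\psi=\mu$ a.e.

*Proof.* The Jacobian is $|\partial\psi_n|^2-|\bar\partial\psi_n|^2\ge(1-k_0^2)|\partial\psi_n|^2$, so on a disc $B$ we get $\int_B|\partial\psi_n|^2\le|\psi_n(B)|/(1-k_0^2)$, which is bounded. Hence $\partial\psi_n\to\partial\psi$ and $\bar\partial\psi_n\to\bar\partial\psi$ weakly in $L^2(B)$. For a test function $t$ on $B$,
$$\int t\,\mu_{\psi_n}\partial\psi_n=\int t\mu\,\partial\psi_n+\int t(\mu_{\psi_n}-\mu)\,\partial\psi_n\longrightarrow\int t\mu\,\partial\psi,$$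
since $t(\mu_{\psi_n}-\mu)\to0$ in $L^2$ by dominated convergence. So $\bar\partial\psi=\mu\,\partial\psi$. $\square$

## 4. An entire function with singular values $0$ and $v$ and zeros of order $d_k$

For $a=(a_k)\in\mathcal A=\prod_k\overline D(ih_k,h_k/10)$ put
$$F_a(Z)=e^Z\prod_k\big((1-Z/a_k)(1-Z/\bar a_k)\big)^{d_k}.$$
This is entire since $\sum d_k/h_k<\infty$, it is real on $\mathbb R$, and $F_a(0)=1$.

**Step 4.1: the logarithmic derivative.** We show that $F_a$ behaves like $e^Z$ away from its zeros. We have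
$$(\log F_a)'=1+\sum_kd_k\Big(\frac1{Z-a_k}+\frac1{Z-\bar a_k}\Big).$$
The discs $D(a_k,h_k/2)\subset\{.4h_k\le|Z|\le1.6h_k,\ \mathrm{Im}\,Z\ge.4h_k\}$ and their conjugates are pairwise disjoint. A term whose disc does not contain $Z$ is at most $2d_j/h_j=2d_j^{-7}$, so all terms, except possibly the one belonging to the disc containing $Z$, add up to at most $4\sum_jd_j^{-7}\le8N^{-7}$. The exceptional term is at most $\frac1{200}$ off the discs of radius $200d_k$ and at most $\frac12$ off those of radius $2d_k$. Hence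
$$|(\log F_a)'-1|\le\tfrac1{100}\ \text{ off }\bigcup_k\big(D(a_k,200d_k)\cup D(\bar a_k,200d_k)\big), \tag{4.1}$$
and $(\log F_a)'\ne0$ off $\bigcup_k(D(a_k,2d_k)\cup D(\bar a_k,2d_k))$.

**Step 4.2: the local model near $a_k$.** We show that $F_a$ is close to a constant times $q^{d_k}$. Let $|s|\le10$, $Z=a_k-d_ks$, and write $(\log F_a)'(Z)=1-\frac1s+\Sigma_k(s)$. Since $|Z-\bar a_k|\ge h_k$, $|Z-a_j|,|Z-\bar a_j|\ge h_k/2$ for $j<k$, and $\ge h_j/2$ for $j>k$,
$$|\Sigma_k|\le\frac{d_k}{h_k}+\sum_{j<k}\frac{4d_j}{h_k}+\sum_{j>k}\frac{4d_j}{h_j}\le d_k^{-6}.$$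
On $|s|=10$ we have $|s-1|\ge9>|s\Sigma_k|$. By Rouché $s-1+s\Sigma_k$ has exactly one zero $\hat s_k$ in $|s|<10$. It is simple, it is not $0$, it is the only zero of $(\log F_a)'$ there, and $|\hat s_k-1|=|\hat s_k\Sigma_k|\le10d_k^{-6}$. Since $\Sigma_k$ is continuous in $(s,a)$ (the series converges uniformly), $\hat s_k$ depends continuously on $a$ by Hurwitz.

Put $Z_k=a_k-d_k\hat s_k$, $v_k=F_a(Z_k)\neq0$. Since $(\log q)'=\frac1s-1$, we may write
$$F_a(a_k-d_ks)=v_k\,q(s)^{d_k}e^{\eta_k(s)},\qquad|\eta_k(s)|\le d_k^{-4}\quad(|s|\le10), \tag{4.2}$$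
with $\eta_k'=-d_k\Sigma_k$ and $\eta_k(\hat s_k)=-d_k\log q(\hat s_k)$. Near $1$, $|\log q(s)|=|\log(1+(s-1))-(s-1)|\le|s-1|^2$, so $|\eta_k|\le20d_k\cdot d_k^{-6}+100d_k\cdot d_k^{-12}\le d_k^{-4}$.

**Step 4.3: all $v_k$ equal to $v$.** Only one critical value besides $0$ is wanted, so we tune $a$. Since $d_j$ is even, $(1-Z/a_j)^{d_j}=(Z/a_j-1)^{d_j}$, and so $v_k=\exp(a_k-B_k(a))$ with
$$\begin{aligned}-B_k={}&-d_k\hat s_k+d_k\log\tfrac{d_k\hat s_k}{a_k}+d_k\log\big(1-\tfrac{Z_k}{\bar a_k}\big)+\sum_{j<k}d_j\Big[\log\big(\tfrac{Z_k}{a_j}-1\big)+\log\big(1-\tfrac{Z_k}{\bar a_j}\big)\Big]\\&+\sum_{j>k}d_j\Big[\log\big(1-\tfrac{Z_k}{a_j}\big)+\log\big(1-\tfrac{Z_k}{\bar a_j}\big)\Big],\end{aligned}$$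
with principal logarithms. The quantities inside avoid $(-\infty,0]$. Indeed the arguments of the $a_j$ and of $Z_k$ are within $.11$ of $\pi/2$. So $d_k\hat s_k/a_k$ has argument near $-\pi/2$, and $1-Z_k/\bar a_k$ lies in $D(2,.5)$. For $j<k$, $Z_k/a_j$ and $-Z_k/\bar a_j$ have arguments of modulus $\le.22$ and huge modulus. For $j>k$, $|Z_k/a_j|<\frac12$. Hence $B_k$ is continuous on $\mathcal A$ (the sum over $j>k$ converges uniformly). The term $d_k\log\frac{d_k\hat s_k}{a_k}$ dominates: the sum over $j<k$ is at most $\sum_{j<k}Cd_j\log h_k$ and the sum over $j>k$ at most $5h_k\sum_{j>k}d_j^{-7}$, both small in comparison. So $|B_k|\le10d_k\log h_k\le h_k/30$.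

The map $a\mapsto\big(B_k(a)+\log v+2\pi i\lfloor h_k/2\pi\rfloor\big)_k$ is therefore a continuous self-map of $\mathcal A$, since its $k$-th coordinate differs from $ih_k$ by at most $h_k/30+\log v+2\pi\le h_k/10$. The set $\mathcal A\subset\mathbb C^{\mathbb N}$ is compact and convex. Fix a fixed point $a$ (Tychonoff) and write $F=F_a$. Then $a_k-B_k=\log v+2\pi i\lfloor h_k/2\pi\rfloor$, so $v_k=v$ for all $k$.

**Step 4.4: $S(F)\subset\{0,v\}$.** By Steps 4.1 and 4.2 the critical points are the $a_k,\bar a_k$ (value $0$) and the $Z_k,\bar Z_k$ (value $v$). It remains to exclude asymptotic values $w\ne0,\infty$. Let $\gamma\to\infty$ be a curve with $F(\gamma)\to w$. On a tail of $\gamma$ a continuous branch of $\log F(\gamma)$ has oscillation at most $1$. On a convex set disjoint from all $D(a_k,200d_k)$, $D(\bar a_k,200d_k)$ there is a branch of $\log F$, and integrating (4.1) along segments gives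
$$|\log F(Z)-\log F(Z')|\ge.99|Z-Z'|. \tag{4.3}$$
The strips $\{|\mathrm{Im}\,Z\mp\mathrm{Im}\,a_k|\le200d_k\}$ are pairwise disjoint, and the complementary components are horizontal strips, hence convex. If a tail point $Z_0$ lies in a complementary strip at distance more than $1.02$ from its boundary, then by (4.3) the part of $\gamma$ after $Z_0$ stays in $\overline D(Z_0,1/.99)$ as long as it has not left that strip. Since $1/.99<1.02$, it never leaves and is bounded, a contradiction. So the tail stays in the union of the strips $\{|\mathrm{Im}\,Z\mp\mathrm{Im}\,a_k|\le200d_k+2\}$. These are still disjoint, so the tail stays in one of them. Thus $\mathrm{Re}\,\gamma\to+\infty$ or $-\infty$, and eventually $\gamma$ lies in a half-strip, which is convex and disjoint from all the discs. Then (4.3) shows that $\gamma$ is bounded, a contradiction.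

**Step 4.5: coverings in the $z$-plane.** If $V$ is a disc with $V\cap\{1,1+v\}=\emptyset$, every component of $(1+F)^{-1}(V)$ is mapped conformally onto $V$. If also $2=1+F(0)\notin V$, these simply connected components omit $0$, so each lifts to two domains under $z\mapsto z^2$. Hence
$$\text{every disc }V\text{ with }V\cap\{1,2,1+v\}=\emptyset\text{ is evenly covered by }z\mapsto1+F(z^2). \tag{4.4}$$

**Step 4.6: the real axis.** We record the growth that will make real orbits escape. On $\mathbb R$, $F>0$ and by (4.1) $(\log F)'\in[.99,1.01]$. So $F$ is increasing, $F(x)\to0$ as $x\to-\infty$, and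
$$e^{.99x}\le F(x)\le e^{1.01x}\qquad(x\ge0). \tag{4.5}$$

## 5. The map $q(s)=se^{1-s}$, its inverse, and the target points

**Step 5.1: the inverse of $q$.** We find the domain on which $q$ is injective. Let $\mathcal D=\{x+iy:|y|<\pi,\ x<y\cot y\}$, with $y\cot y:=1$ at $y=0$. *Claim: $q$ maps $\mathcal D$ conformally onto $\mathbb C\setminus[1,\infty)$.*

Let $\mathcal D^+=\mathcal D\cap\mathbb H$ and $\ell(s)=\log s+1-s$ on $\mathbb H$. Since $\mathrm{Im}\,\ell'=\mathrm{Im}(1/s)<0$ on the convex set $\mathbb H$, $\ell$ is univalent. For $s=x+iy$ with $0<y<\pi$, the condition $x<y\cot y$ means $\cot(\arg s)<\cot y$, that is, $\arg s>y$. So $\mathrm{Im}\,\ell=\arg s-y\in(0,\pi)$ on $\mathcal D^+$. Consider the boundary. If $s\to0$ in $\mathcal D^+$, then $\mathrm{Re}\,\ell\to-\infty$. If $s\to\infty$ in $\mathcal D^+$, then $\mathrm{Re}\,s\to-\infty$ (as $x<y\cot y\le1$) and $\mathrm{Re}\,\ell\to+\infty$. If $s$ tends to another boundary point, then $\mathrm{Im}\,\ell\to0$ (on $(0,1]$ and on the curve $x=y\cot y$, where $\arg s=y$)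 or $\mathrm{Im}\,\ell\to\pi$ (on $(-\infty,0)$). There are no finite boundary points with $y=\pi$, because $y\cot y\to-\infty$ there. So $\ell:\mathcal D^+\to\{0<\mathrm{Im}<\pi\}$ is proper and univalent, hence bijective, and $q=e^\ell$ maps $\mathcal D^+$ conformally onto $\mathbb H$. By symmetry $q$ maps the conjugate domain onto the lower half-plane. On $\mathcal D\cap\mathbb R=(-\infty,1)$, $q'=(1-s)e^{1-s}>0$, and $q$ maps $(-\infty,1)$ onto itself. This proves the claim.

Let $\sigma:\mathbb C\setminus[1,\infty)\to\mathcal D$ be the inverse; $\sigma(0)=0$. On $\mathcal D$ we have $\mathrm{Re}\,s<1$, so $|q(s)|=|s|e^{1-\mathrm{Re}\,s}\ge|s|$, that is, $|\sigma(\zeta)|\le|\zeta|$. Put $\mathcal G=\sigma(\mathbb D)\subset\mathbb D$.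

**Step 5.2: the square root singularity at $1$.** We write $\sigma(\zeta)=B(\sqrt{1-\zeta})$ with $B$ univalent on $\{\mathrm{Re}\,u>0\}$ and continue $B$ past $u=0$. Since $1-q(1-t)=\frac{t^2}2(1+O(t))$, the equation $1-q(1-t)=u^2$ has near $0$ an analytic solution $t(u)=\sqrt2\,u+\dots$. For small $u>0$, $B(u)=1-t(u)$, because $q$ is injective on $(-\infty,1)$. So $B$ extends analytically to a neighborhood of $0$, $B(0)=1$, $B'(0)=-\sqrt2$, and $q(B(u))=1-u^2$ throughout. The compact lobe $\Lambda=\{\mathrm{Re}\,u\ge0,\ |1-u^2|\le1\}$ meets $i\mathbb R$ only at $0$. $B$ is injective on $\Lambda$ (as $B(0)=1\notin\mathcal D$) and $B'\ne0$ there. A locally injective map that is injective on a compact set is injective near it: otherwise there would be $u_n\ne u_n'$ with $B(u_n)=B(u_n')$ and limits in $\Lambda$, which coincide by injectivity on $\Lambda$, against local injectivity. So $B$ is univalent on an open neighborhood $\mathcal O$ of $\Lambda$.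

In particular $\sigma$ extends continuously and injectively to $\overline{\mathbb D}$, $\mathcal G$ is a Jordan domain, $|q|=1$ on $\partial\mathcal G$, and $\mathcal G$ is a component of $\{|q|<1\}$.

**Step 5.3: a quasiconformal extension $Q$ of $\sigma|_{\mathbb D}$.** On the islands we need a homeomorphism of $\mathbb C$ that equals $\sigma$ on $\mathbb D$ and the identity far out. First we extend the square root. Let $\vartheta:[-\pi,\pi]\to[-\pi,\pi]$ be the odd piecewise linear homeomorphism with $\vartheta(t)=t/2$ for $|t|\le\frac{3\pi}4$, linear (slope $\frac52$) on $[\frac{3\pi}4,\pi]$. Let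
$$\tilde S(1-re^{it})=\varrho(r)\,e^{i[(1-\iota(r))\vartheta(t)+\iota(r)t]},$$
where $\varrho$ is smooth on $(0,\infty)$, $\varrho'>0$, $\varrho=\sqrt r$ for $r\le4$, $\varrho=r$ for $r\ge16$, and $\iota$ is smooth and increasing from $0$ ($r\le4$) to $1$ ($r\ge16$). In the coordinates $(\log r,t)$ and (log-modulus, argument), $\tilde S$ has a triangular Jacobian matrix. Its diagonal entries $r\varrho'/\varrho$ and $(1-\iota)\vartheta'+\iota$ lie between positive constants, and its off-diagonal entry $r\iota'(r)(t-\vartheta(t))$ is bounded. So $\tilde S$ is a homeomorphism of $\mathbb C$, qc off the point $1$, hence qc. We have $\tilde S(\zeta)=\sqrt{1-\zeta}$ if $|1-\zeta|\le4$, $|\arg(1-\zeta)|\le\frac{3\pi}4$, so $\tilde S(\overline{\mathbb D})=\Lambda$; and $\tilde S(\zeta)=1-\zeta$ if $|1-\zeta|\ge16$.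

Fix $\eta_0\in(0,\frac1{20})$ with $\tilde S(\overline D(0,1+2\eta_0))\subset\mathcal O$. Let $\Lambda'\subset\mathcal O$ be a closed Jordan domain with analytic boundary whose interior contains this image (bound it by the image of a circle $|w|=1+\delta$ under the exterior Riemann map of $\tilde S(\overline D(0,1+2\eta_0))$). Choose $R_Q\ge17$ with $\Lambda'\subset D(1,R_Q)$ and $B(\Lambda')\subset D(0,R_Q)$. Put $\tilde B=B$ on $\Lambda'$ and $\tilde B(u)=1-u$ for $|u-1|\ge R_Q$. In between, let $c_1,c_2$ be conformal maps of $D(1,R_Q)\setminus\Lambda'$ and $D(0,R_Q)\setminus B(\Lambda')$ onto round annuli $\{1<|\xi|<r_i\}$, inner boundary to inner boundary. They extend analytically to the analytic boundaries. The prescribed boundary values become orientation-preserving circle diffeomorphisms with lifts $\lambda_0$ (inner) and $\lambda_1$ (outer), and we use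
$$e^{x\log r_1+iy}\mapsto e^{x\log r_2+i[(1-x)\lambda_0(y)+x\lambda_1(y)]},\qquad0\le x\le1,$$
a diffeomorphism of the closed annuli. So $\tilde B$ is a homeomorphism of $\mathbb C$, qc off two analytic curves, hence qc. Put $Q=\tilde B\circ\tilde S$. This is a $K_Q$-qc homeomorphism of $\mathbb C$, $C^1$ off a closed null set $\mathcal Z_Q$, and
$$Q=\sigma\text{ on }Y:=\{|\zeta|\le1+2\eta_0,\ |\arg(1-\zeta)|\le\tfrac{3\pi}4\}\cup\{1\}\supset\mathbb D,\qquad Q(\zeta)=\zeta\ (|\zeta|\ge R_Q), \tag{5.1}$$
where $\sigma:=B(\sqrt{1-\cdot})$ on $Y$. There $q\circ\sigma=\mathrm{id}$, $|\sigma(\zeta)|\le|\zeta|$ for $\zeta\ne1$, and, since $B'$ is bounded on $\Lambda'$,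
$$|\sigma'(\zeta)|\le C|1-\zeta|^{-1/2}\quad\text{on }Y\setminus\{1\}. \tag{5.2}$$

**Step 5.4: the area of a boundary layer of $\mathcal G$.** This will bound the support of a dilatation. For $0<\omega\le\frac14$, by (5.2),
$$\big|\{s\in\mathcal G:|q(s)|>1-2\omega\}\big|\le C\int_{1-2\omega<|\zeta|<1}\frac{dA}{|1-\zeta|}\le C\int_{1-2\omega}^1\Big(1+\log\frac1{1-r}\Big)dr\le C\omega^{1/2}. \tag{5.3}$$

**Step 5.5: the points $y_{k,j}$.** These will be the unperturbed positions of the critical values. Let $\omega_{k,j}$, $1\le j\le d_k-1$, be the roots of $\omega^{d_k-1}=-1$; the smallest $|\arg\omega_{k,j}|$ is $\frac\pi{d_k-1}$. *Every $\zeta$ with $|\zeta|=1+\frac1{d_k}$ and $|\arg\zeta|\ge\frac\pi{d_k-1}$ lies in $Y$.* This is clear if $\mathrm{Re}(\zeta-1)\le0$. If $\mathrm{Re}(\zeta-1)>0$, then $|\arg(1-\zeta)|\le\frac{3\pi}4$ because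
$$\mathrm{Re}(\zeta-1)\le\tfrac1{d_k}<\tfrac2{d_k-1}\le\sin\tfrac\pi{d_k-1}\le|\mathrm{Im}\,\zeta|.$$
Put $\zeta_{k,j}=(1+\frac1{d_k})\omega_{k,j}\in Y$ and $y_{k,j}=\sigma(\zeta_{k,j})$; so $|y_{k,j}|\le1.1$. Let $C_q\ge1$ be a Lipschitz constant of $q$ on $D(0,3)$ and $\nu=1/C_q$. Then
$$|y_{k,i}-y_{k,j}|\ge\nu|\zeta_{k,i}-\zeta_{k,j}|\ge2\nu\sin\tfrac\pi{d_k-1}\ge4\nu/d_k.$$
Since $|q(y_{k,j})|=1+\frac1{d_k}$, we have $|q|>1$ on $D(y_{k,j},\nu/d_k)$. So these discs are disjoint from each other and from $\mathcal G$, and lie in $D(0,2)$.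

**Step 5.6: targets near island $k+1$.** We look near $y_{k,j}$ for points where $F(a_{k+1}-d_{k+1}s)$ is real and large. Let $\zeta=(1+\frac1{d_k})e^{it}$, where $t$ starts at $\arg\zeta_{k,j}\in(-\pi,\pi]$ and moves over an interval of length $4\pi/d_{k+1}$, upwards if $\arg\zeta_{k,j}\in(0,\pi)$ and downwards otherwise. By Step 5.5 this arc lies in $Y$. Along it the argument of
$$F(a_{k+1}-d_{k+1}\sigma(\zeta))=v\,\zeta^{d_{k+1}}e^{\eta_{k+1}(\sigma(\zeta))}$$
(from (4.2) and $q\circ\sigma=\mathrm{id}$) changes by at least $4\pi-2d_{k+1}^{-4}>2\pi$. So it is a multiple of $2\pi$ at some $\zeta^*$ on the arc. With $s^*_{k,j}=\sigma(\zeta^*)$,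
$$F(a_{k+1}-d_{k+1}s^*_{k,j})\in\mathbb R,\quad F(a_{k+1}-d_{k+1}s^*_{k,j})\ge e^{d_{k+1}/(2d_k)},\quad|s^*_{k,j}-y_{k,j}|\le C\sqrt{d_k}/d_{k+1}. \tag{5.4}$$
The size follows from $v(1+\frac1{d_k})^{d_{k+1}}e^{-d_{k+1}^{-4}}$ and $\log(1+x)\ge x-x^2/2$; the distance from (5.2), $|1-\zeta|\ge1/d_k$, and the length of the arc. Also $|s^*_{k,j}|\le1.2$.

## 6. The quasiregular maps $g_\theta$

**Step 6.1: the islands.** Let $G_k$ be the component of $\{|F|<v/2\}$ containing $a_k$, with coordinate $Z=a_k-d_ks$. For $s\in\partial\mathcal G$ we have $|F|=v|e^{\eta_k}|>v/2$, so $G_k\subset a_k-d_k\mathcal G$. On $G_k$ put $X_k=q(s)e^{\eta_k(s)/d_k}$. Then $F=vX_k^{d_k}$, and $X_k:G_k\to D(0,2^{-1/d_k})$ is proper with a single simple zero, hence conformal. The sets $G_k$ and $G_k^*$ lie in the disjoint discs of Step 4.1.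

**Step 6.2: the parameters.** A parameter prescribes, for each island, the image $\alpha_k$ of the center, the logarithm $L_k$ of the scale, and the positions $u_{k,j}$ of the critical values. With $C_2$, $C_3$ to be fixed in Sections 8 and 9 and $v=10^4(C_2+1)$, let
$$\begin{aligned}\mathcal P=\prod_k\Big[&\overline D(0,C_2)\times\big\{L:-C_3\log h_{k+1}\le\mathrm{Re}\,L\le-\tfrac14\log h_{k+1},\ |\mathrm{Im}\,L|\le C_3\log h_{k+1}\big\}\\&\times\prod_{j=1}^{d_k-1}\overline D\big(y_{k,j},\tfrac\nu{4d_k}\big)\Big],\end{aligned}$$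
$\theta=(\alpha_k,L_k,(u_{k,j})_j)_k$. This set is compact, convex and metrizable. Fix $\theta$ and $k$, and write $d=d_k$, $L=L_k$, $\alpha=\alpha_k$ until Step 6.7.

**Step 6.3: $M$ moves the critical values.** Let $M(y)=y+(u_{k,j}-y_{k,j})(1-|y-y_{k,j}|d/\nu)$ on $D(y_{k,j},\nu/d)$, and $M=\mathrm{id}$ elsewhere. The perturbation vanishes on the boundaries of the disjoint discs and is $\frac14$-Lipschitz, so $M$ is a homeomorphism of $\mathbb C$. On the discs $|M_{\bar y}|\le\frac18$ and $|M_y|\ge\frac78$, so $|\mu_M|\le\frac17$. Moreover $M(y_{k,j})=u_{k,j}$, and $M=\mathrm{id}$ on $\mathcal G$ and on $|y|\ge2$.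

**Step 6.4: $\Psi$ places the image.** Let
$$\Psi(p)=\begin{cases}\alpha+e^LM(Q(pe^{-L})),&|p|\le R_Q|e^L|,\\ p+1+(\alpha-1)\chi_1(|p|/v),&\text{otherwise},\end{cases}$$
with $\chi_1$ smooth, $\chi_1=1$ on $[0,\frac1{16}]$, $0$ on $[\frac14,\infty)$, $|\chi_1'|\le10$. As $|e^L|\le h_{k+1}^{-1/4}$, we have $R_Q|e^L|\le v/16$ for $N$ large, and both formulas give $p+\alpha$ on $|p|=R_Q|e^L|$. The function $p\mapsto(\alpha-1)\chi_1(|p|/v)$ is Lipschitz with constant $(C_2+1)\cdot10/v=10^{-3}$, so the second formula, used on all of $\mathbb C$, is a homeomorphism which equals $p+\alpha$ on $|p|\le v/16$. The first formula replaces it on a disc by another homeomorphism onto the same image disc. So $\Psi$ is a qc homeomorphism of $\mathbb C$ with absolute dilatation bound. Since $\Psi(p)=p+1$ for $|p|\ge v/4$, we have $\Psi(D(0,r))=D(1,r)$ for $r\ge v/4$.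

**Step 6.5: $P$ is nearly linear in the middle.** Let
$$P(X)=vX^d+\varepsilon X\chi_0(|X|^d),\qquad\varepsilon=\kappa e^{L(1-1/d)},\qquad\kappa>0,\ \ \kappa^d=vd\Big(\frac{1+1/d}{1-1/d}\Big)^{d-1},$$
with $\chi_0$ smooth, $0\le\chi_0\le1$, $\chi_0=1$ on $[0,\frac1{16}]$, $0$ on $[\frac18,\infty)$. As $(d-1)\log\frac{d+1}{d-1}\le2$, for $N$ large
$$0\le\log\kappa\le\frac{\log(vd)+3}d\le\frac{\log h_{k+1}}d,\qquad|\varepsilon|\le2h_{k+1}^{-1/8}=2d_k^{-12}.$$
Where $\frac1{16}\le|X|^d\le\frac18$: $|P_{\bar X}|\le C|\varepsilon|d$ and $|P_X|\ge\frac{vd}{16}-C|\varepsilon|d$, so $P$ is there quasiregular with small dilatation and a local diffeomorphism. For $\frac18\le|X|^d\le\frac12$, $P=vX^d$. For $|X|^d<\frac18$, $|P|\le\frac v8+|\varepsilon|<\frac v4$. So $P:D(0,2^{-1/d})\to D(0,v/2)$ is proper of degree $d$, and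
$$P=vX^d\ \text{ if }|X|^d\ge\tfrac14,\qquad|P|<\tfrac v4\ \text{ if }|X|^d<\tfrac14. \tag{6.1}$$
The critical points all lie where $|X|^d<\frac1{16}$, $P=vX^d+\varepsilon X$: they are the $d-1$ solutions of $X^{d-1}=-\varepsilon/(vd)$, which do satisfy $|X|^d<\frac1{16}$. The critical values $p=X(vX^{d-1}+\varepsilon)=\varepsilon X(1-\frac1d)$ satisfy, since $\varepsilon^d=\kappa^de^{L(d-1)}$,
$$(pe^{-L})^{d-1}=-\kappa^d\big(1-\tfrac1d\big)^{d-1}/(vd)=-\big(1+\tfrac1d\big)^{d-1}.$$
So they are $e^L\zeta_{k,j}$, $1\le j\le d-1$, each with one simple critical point.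

**Step 6.6: the map $g$.** Define $g_1=\Psi\circ P\circ X_k$ on $G_k$, $g_1(\bar Z)=\overline{g_1(Z)}$ on $G_k^*$, $g_1=1+F$ elsewhere, and $g(z)=g_\theta(z)=g_1(z^2)$. Since $Q(\zeta_{k,j})=y_{k,j}$, the map $g_1:G_k\to D(1,v/2)$ is proper of degree $d_k$ with critical values
$$c_{k,j}:=\Psi(e^{L_k}\zeta_{k,j})=\alpha_k+e^{L_k}u_{k,j}. \tag{6.2}$$
By (6.1) and the properties of $\Psi$,
$$g_1=1+F\ \text{ where }|F|\ge v/4,\qquad|g_1-1|<v/4\ \text{ on }G_k\cap\{|F|<v/4\}, \tag{6.3}$$
and likewise on $G_k^*$. In particular $g_1=1+F$ near $\partial G_k$. So $g$ is $K_0$-quasiregular with $K_0$ absolute; it depends only on $K_Q$ and numerical bounds, not on $C_3$. It is even, and $g(\bar z)=\overline{g(z)}$.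

**Step 6.7: where $g_1$ is not holomorphic.** We show that the dilatation lives in a thin layer of the island. Put $\omega_k=C_4\log h_{k+1}/d_k$, $C_4=2(C_3+2)$. Let $|X|\le1-\omega_k$. Then $|X|^d\le e^{-\omega_kd}=h_{k+1}^{-C_4}\le\frac1{16}$, so $P=vX^d+\varepsilon X$. With $x=(C_3+3)\log h_{k+1}/d_k\le1$ we get
$$|\varepsilon Xe^{-L}|\le\kappa|e^{-L/d}|e^{-\omega_k}\le e^{-x}\le1-\tfrac x2,\qquad v|X|^d|e^{-L}|\le vh_{k+1}^{C_3-C_4}\le\tfrac x4;$$
the exponent in the first estimate is at most $(1+C_3-C_4)\log h_{k+1}/d=-x$. So $|P(X)e^{-L}|<1$, and there $\Psi=\alpha+e^L\sigma(\cdot\,e^{-L})$ is conformal, because $Q=\sigma$ on $\mathbb D$ and $M=\mathrm{id}$ on $\mathcal G$. Hence on $G_k$ the map $g_1$ is holomorphic off $\{|X_k|>1-\omega_k\}$. Since $|q|=|X_k||e^{-\eta_k/d_k}|$, this set is contained, in the $s$-coordinate, in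
$$E_k'=\{s\in\mathcal G:|q(s)|>1-2\omega_k\},\qquad|E_k'|\le C\omega_k^{1/2}\le Cd_k^{-1/4} \tag{6.4}$$
by (5.3), for $N$ large.

**Step 6.8: the islands in the $z$-plane.** Let $b_k=\sqrt{a_k}$ (principal). Then $|\arg b_k-\frac\pi4|\le.06$ and $\sqrt{.9h_k}\le|b_k|\le\sqrt{1.1h_k}$. The islands in the $z$-plane are the sets $\{\sqrt Z:Z\in G_k\}$, their negatives, and the conjugates of these. For $|s|\le2$, $|d\sqrt{a_k-d_ks}/ds|\le d_k/\sqrt{2h_k}\le d_k^{-3}$, so they lie in $D(\pm b_k,d_k^{-3})$ and $D(\pm\bar b_k,d_k^{-3})$. The total area of the support of $\mu_g$ is at most $4\pi\sum_kd_k^{-6}\le8\pi N^{-6}$.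

## 7. Straightening, and continuity in the parameter

**Step 7.1: the straightening map.** We look for a qc map $\varphi$ with $\mu_\varphi=\mu:=\mu_{g_\theta}$ that is close to the identity. Let $\varphi_n$ be the principal solutions for $\mu1_{D(0,n)}$. By uniqueness and the symmetries of $g$ they are odd and symmetric with respect to $\mathbb R$. By Lemma 1, $|\varphi_n-z|\le\eta:=CN^{-3}$. A subsequence converges locally uniformly to a $K_0$-qc map $\varphi=\varphi_\theta$, and $\mu_\varphi=\mu$ by Lemma 2. For $N$ large,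
$$|\varphi(z)-z|\le\eta\le10^{-3},\quad\varphi\text{ odd},\ \varphi(\bar z)=\overline{\varphi(z)},\ \varphi(\mathbb H)=\mathbb H,\ \varphi|_{\mathbb R}\text{ increasing},\ \varphi(0)=0. \tag{7.1}$$
$\varphi$ is the unique solution with $\varphi(0)=0$ at bounded distance from the identity: for two such, $\tilde\varphi\circ\varphi^{-1}$ is a conformal automorphism of $\mathbb C$ at bounded distance from the identity and fixing $0$, so it is the identity.

**Step 7.2: if $\theta_n\to\theta$ in $\mathcal P$, then $\varphi_{\theta_n}\to\varphi_\theta$ locally uniformly.** This is needed for the fixed point theorem. First, $\mu_{g_{\theta_n}}\to\mu_{g_\theta}$ a.e. Since $X_k$ does not depend on $\theta$, it suffices to consider $\Psi\circ P$ on $\{|X|<2^{-1/d_k}\}$ for each $k$, where only the finitely many coordinates of index $k$ enter. $P$ is smooth in $(X,\theta)$. $Q$ is $C^1$ off the closed null set $\mathcal Z_Q$. $M$ and its first derivatives are continuous in $(y,u)$ for $y$ off the closed null set $\mathcal Z_M=\bigcup_j(\partial D(y_{k,j},\nu/d_k)\cup\{y_{k,j}\})$,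 which does not depend on $\theta$. Suppose that $X$ is not a critical point of $P_\theta$ and that, with $p=P_\theta(X)$, $pe^{-L}\notin\mathcal Z_Q\cup Q^{-1}(\mathcal Z_M)$ and $|p|\ne R_Q|e^L|$. Then the first derivatives of $\Psi_{\theta_n}\circ P_{\theta_n}$ at $X$ exist for large $n$ and converge to those of $\Psi_\theta\circ P_\theta$. If moreover the $\partial$-derivative of the limit map at $X$ is nonzero, the Beltrami coefficients converge at $X$. The excluded $X$ form a null set, because $P_\theta$ is a local diffeomorphism off a finite set, $Q$ is qc, and $\partial\ne0$ a.e. for quasiregular maps.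

Now every subsequence of $(\varphi_{\theta_n})$ has a locally uniformly convergent subsequence. Its limit is qc, at distance $\le\eta$ from the identity, fixes $0$, and has dilatation $\mu_{g_\theta}$ by Lemma 2. By uniqueness it is $\varphi_\theta$.

**Step 7.3: the entire function.** Put $f=f_\theta=g_\theta\circ\varphi_\theta^{-1}$. It is entire, even, and real on $\mathbb R$. It is transcendental, since points of $D(1,v/2)$ have preimages in every island. For real $y=\varphi(x)$, no island is involved, and by (4.5) $f(y)=1+F(x^2)\ge1+e^{.99x^2}\ge2+.99x^2$. Hence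
$$f(y)\ge2\quad\text{and}\quad f(y)\ge y+1.5\qquad(y\in\mathbb R). \tag{7.2}$$
Indeed for $x\ge0$ we have $2+.99x^2\ge x+1.74$ (the quadratic $.99x^2-x+.26$ has negative discriminant) and $x\ge y-\eta$; for $x<0$, $y<0$ and $f(y)\ge2\ge y+2$.

*Order.* $\log|F(Z)|\le|Z|+2\sum_kd_k\log(1+\frac{|Z|}{.9h_k})\le2|Z|$, $g$ is bounded by $1+\frac v2$ on islands, and $|\varphi^{-1}(w)|\le|w|+\eta$, so the order is at most $2$. As $f(x)\ge e^{.99(x-\eta)^2}$ for $x\ge\eta$, it is $2$.

## 8. The inverse branch along the real axis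

**Step 8.1: construction of $J$.** We want an inverse branch of $f$ on a slit plane, all of whose iterates are univalent on $\mathbb H$. On the strip $T=\{|\mathrm{Im}\,Z|<4\}$ we have $|(\log F)'-1|\le.01$. So $\log F$, real on $\mathbb R$ with $\log F(0)=0$, is injective on $T$ and $|\log F(Z)|\ge.99|Z|$ on $\overline T$. Integrating along vertical segments, $\mathrm{Im}\log F$ has the sign of $\mathrm{Im}\,Z$, and $|\mathrm{Im}\log F|\ge3.96$ on $\partial T$. Hence $\log F(T)\cap\{|\mathrm{Im}|<3.96\}$ is open and closed in $\{|\mathrm{Im}|<3.96\}$: if $\log F(Z_n)$ converges in this strip, $(Z_n)$ is bounded and its limit points are not on $\partial T$. So $\log F(T)\supset\{|\mathrm{Im}|\le\pi\}$. We get a univalent $\tau:\mathbb C\setminus(-\infty,0]\to T$ with $F\circ\tau=\mathrm{id}$, real and increasing on $(0,\infty)$, $\tau(\mathbb H)\subset\mathbb H$, $\tau((0,1])=(-\infty,0]$. Let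
$$J_0(w)=\sqrt{\tau(w-1)}:\ \Omega:=\mathbb C\setminus(-\infty,2]\to\{\mathrm{Re}>0\},\qquad J=J_\theta=\varphi_\theta\circ J_0.$$
$J_0$ is univalent, $J_0(\mathbb H)\subset\mathbb H$, and $J_0$ maps $(2,\infty)$ increasingly onto $(0,\infty)$. Since $T$ misses all $G_k,G_k^*$, the map $\varphi$ is conformal on $J_0(\Omega)$ and $f\circ J=g\circ J_0=1+F(J_0^2)=\mathrm{id}$. So $J$ is a univalent inverse branch of $f$, $J(\mathbb H)\subset\mathbb H$, $J$ maps $(2,\infty)$ increasingly onto $(0,\infty)$, and $J^m$ is univalent on $\mathbb H$ for all $m$.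

If $w\in\Omega$ and $J(w)\in\mathbb R$, then $w=f(J(w))\in\mathbb R$, so $w>2$. With monotonicity this gives
$$J\big(\mathbb C\setminus(-\infty,t]\big)\subset\mathbb C\setminus(-\infty,J(t)]\qquad(t\ge2,\ J(2):=0). \tag{8.1}$$

**Step 8.2: real estimates.** Let $y\ge9$ and $x=J_0(y)$. Then $F(x^2)=y-1$, so by (4.5)
$$x^2\in\Big[\frac{\log(y-1)}{1.01},\frac{\log(y-1)}{.99}\Big],\qquad\tfrac1{J_0'(y)}=2xF'(x^2)\in[20,\,2.02\,y^{3/2}]. \tag{8.2}$$
Here $x^2\ge\frac{\log8}{1.01}\ge2.05$, $x\le\sqrt y$, and $F'(x^2)\in[.99(y-1),1.01(y-1)]$. In particular $0<J_0'\le\frac1{20}$ on $[9,\infty)$.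

**Step 8.3: the real orbit below island $k+1$.** We follow the modulus of the island down to bounded size, with a number of steps that does not depend on $\theta$. Let $k\ge1$, $y_0^0=|b_{k+1}|$, $y_{i+1}^0=J_0(y_i^0)$, and let $m=m_k\ge1$ be the first index with $y_m^0<10$. It exists, since $J_0(y)\le\sqrt y\le y/3$ for $y\ge10$; and $y_m^0\ge J_0(10)\ge1.47$. The number $m_k$ does not depend on $\theta$.

Let $y_0=|\varphi(b_{k+1})|$, $y_{i+1}=J(y_i)$. Inductively $|y_i-y_i^0|\le2\eta$ for $i\le m$, because $|y_{i+1}-y^0_{i+1}|\le\eta+\frac1{20}\cdot2\eta\le2\eta$. So $y_i\ge9$ for $i<m$ and $1.3\le y_m\le10.1$. Also $y_{i+1}\le\sqrt{y_i}+\eta\le y_i^{2/3}$ for $i<m$. Hence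
$$\sum_{i<m}\log y_i\le3\log y_0,\qquad m\le C\log\log h_{k+1}. \tag{8.3}$$

Let $t_0=y_0/2$, $t_{i+1}=J(t_i)$. *Claim: $y_i/2\le t_i<y_i$ for $i\le m$*; thus $t_i\ge4.5$ for $i<m$, so $t_{i+1}$ is defined. For $y=y_i\ge9$, since the inverse of $\log F$ on $\mathbb R$ has derivative at most $1/.99$,
$$J_0(y)^2-J_0(y/2)^2\le\frac1{.99}\log\frac{y-1}{y/2-1}\le.84\le.41\,J_0(y)^2,$$
so $J_0(y/2)\ge.76J_0(y)$, and $t_{i+1}\ge J(y_i/2)\ge.76(y_{i+1}-\eta)-\eta\ge y_{i+1}/2$. The other inequality is monotonicity.

**Step 8.4: comparison of complex and real orbits.** We show that $J^i$ moves points near $\varphi(b_{k+1})$ like the real point $y_0$. Let $\Delta_{k+1}=D(\varphi(b_{k+1}),y_0/10)$. For $w\in\Delta_{k+1}$ we have $|w|\in[.9y_0,1.1y_0]$ and $\arg w\in[\frac\pi8,\frac{3\pi}8]$, so $\Delta_{k+1}\subset\mathbb H$. By scaling, $w$ and $y_0$ have hyperbolic distance at most an absolute $C_0$ in $\mathbb C\setminus(-\infty,t_0]$. By (8.1) and Schwarz–Pick,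
$$\mathrm{dist}_{\mathbb C\setminus(-\infty,t_i]}\big(J^i(w),y_i\big)\le C_0\qquad(0\le i\le m_k). \tag{8.4}$$
Since $t_i>0$, the same bound holds in the larger domain $\mathbb C\setminus(-\infty,0]$. Taking square roots, to the right half-plane, and using the last inequality on the half-plane in Section 3, we obtain with $C_1=e^{2C_0}$
$$y_i/C_1\le|J^i(w)|\le C_1y_i\qquad(w\in\Delta_{k+1},\ 0\le i\le m_k), \tag{8.5}$$
in particular $|J^{m_k}(w)|\le C_2:=10.1\,C_1$. The constants $C_0,C_1,C_2$ are independent of $v$: only (4.1), $|\arg b_k-\frac\pi4|\le.06$ and $\eta\le10^{-3}$ were used. This fixes $C_2$ and $v$.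

## 9. The pull-backs $A_k$ are nearly affine

In this section write $a=a_{k+1}$, $d=d_{k+1}$, $h=h_{k+1}$, $b=b_{k+1}$, $m=m_k$, and
$$A_k(s)=A_{k,\theta}(s)=J^{m_k}\big(\varphi(\sqrt{a-ds})\big),\qquad|s|<R:=\frac h{4d}=\tfrac14d^7. \tag{9.1}$$
As $\mathrm{Im}(a-ds)\ge.9h-.25h$, the square root lies in $\mathbb H$, so $A_k$ is an injective $K_0$-qc map. As $a-ds\in D(a,h/4)$, no island other than $G_{k+1}$ matters, and the dilatation of $A_k$ is supported in $E_{k+1}'\subset\mathbb D$. On $|s|<\frac14$ we have $|q|\le.88$, so $A_k$ is holomorphic there.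

**Lemma 3.** $A_k(s)=A_k(0)+A_k'(0)\,(s+r_k(s))$ with $|r_k(s)|\le C_6d_k^{-3/2}$ for $|s|\le10$.

*Proof.* We split off the non-conformal part. Let $\psi$ be the principal solution for $\mu_{A_k}1_{E_{k+1}'}$. By Lemma 1 and (6.4), $|\psi(s)-s|\le\delta:=Cd_{k+1}^{-1/8}=Cd_k^{-3/2}$, and $\delta<\frac12$ for $N$ large. By Cauchy's estimate on $|s|<\frac14$, $|\psi'(0)-1|\le4\delta$. The map $\beta=A_k\circ\psi^{-1}$ is univalent and holomorphic on $\psi(D(0,R))\supset D(0,R-1)$. With $u_0=\psi(0)$, Koebe distortion gives $\beta(u)-\beta(u_0)=\beta'(u_0)(u-u_0)(1+O(1/R))$ for $|u-u_0|\le12$. Insert $u=\psi(s)$, $|s|\le10$. Here $\beta'(u_0)=A_k'(0)/\psi'(0)$, $\psi(s)-\psi(0)=s+O(\delta)$ and $1/R=4d_{k+1}^{-7}$. So $A_k(s)-A_k(0)=A_k'(0)(s+O(\delta))$. $\square$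

**Step 9.1: the derivative $A_k'(0)$.** We must show that its logarithm lies in the rectangle for $L_k$ in $\mathcal P$. With $w_0=\varphi(b)$, $w_i=J^i(w_0)$,
$$A_k'(0)=\prod_{i<m}J'(w_i)\cdot\varphi'(b)\cdot\Big(-\frac d{2b}\Big). \tag{9.2}$$

*(i) $|\varphi'(b)-1|\le\frac1{10}$.* Let $\psi_1$ be the principal solution for $\mu_\varphi1_{D(b,1)}$. Only the island at $b$ meets $D(b,1)$. By (6.4) and $|dz/ds|\le d^{-3}$ its part in the support has area $\le Cd^{-6-1/4}$, so $|\psi_1-z|\le Cd^{-3-1/8}$ by Lemma 1. If $|z-b|<d^{-3}/20$, then $z^2=a-ds$ with $d|s|=|z-b||z+b|\le\frac{d^{-3}}{20}\cdot2.2d^4$, so $|s|<\frac14$. Thus $\psi_1$ and $\varphi$ are conformal on $D(b,d^{-3}/20)$, and $|\psi_1'(b)-1|\le Cd^{-1/8}$. The map $\beta_1=\varphi\circ\psi_1^{-1}$ is conformal on $D(\psi_1(b),\frac12)$ with $|\beta_1(u)-u|\le2\eta$, so $|\beta_1'(\psi_1(b))-1|\le4\eta$. Now $\varphi'(b)=\beta_1'(\psi_1(b))\psi_1'(b)$.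

*(ii) Complex against real derivatives.* Let $\log J'$ be the branch on $\Omega$ that is real on $(2,\infty)$. By Section 3, $|J''/J'|\le4/\mathrm{dist}(\cdot,\partial\Omega)\le8\lambda_\Omega$. For $i<m$ we have $t_i\ge2$, so $\mathbb C\setminus(-\infty,t_i]\subset\Omega$, and integrating along a hyperbolic geodesic of $\Omega$, (8.4) yields $|\log J'(w_i)-\log J'(y_i)|\le8C_0$.

*(iii) Real derivatives.* $\varphi$ is conformal on $|\mathrm{Im}\,z|<10$, so $|\varphi'-1|\le\eta$ on $\mathbb R$, and with (8.2): $-2\log y_i-3\le\log J'(y_i)\le0$ for $i<m$.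

Define, with principal $\log\varphi'(b)$ and $\log b$,
$$L_k'=\log\varphi'(b)+\sum_{i<m}\log J'(w_i)+\log\tfrac d2-\log b+i\pi,\qquad\text{so } e^{L_k'}=A_k'(0). \tag{9.3}$$
By (8.3), $|L_k'|\le\sum_{i<m}(2\log y_i+3+8C_0)+C\log h\le C_3\log h_{k+1}$, where $C_3$ is absolute and depends only on $C_0$. Since $\frac d{2|b|}\le h^{1/8-1/2}=h^{-3/8}$, we also have $\mathrm{Re}\,L_k'\le C\log\log h-\frac38\log h\le-\frac14\log h$ for $N$ large.

## 10. One fixed point for all parameters

**Step 10.1: the self-map.** Each parameter is replaced by the value it ought to have. Define $\Phi(\theta)=\theta'$ by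
$$\alpha_k'=A_{k,\theta}(0),\qquad L_k'\text{ from (9.3)},\qquad u_{k,j}'=\frac{A_{k,\theta}(s^*_{k,j})-A_{k,\theta}(0)}{A_{k,\theta}'(0)}=s^*_{k,j}+r_k(s^*_{k,j}).$$

**Step 10.2: $\Phi(\mathcal P)\subset\mathcal P$.** We have $|\alpha_k'|\le C_2$ by (8.5). $L_k'$ was treated in Step 9.1. By (5.4) and Lemma 3,
$$|u'_{k,j}-y_{k,j}|\le Cd_k^{1/2-12}+C_6d_k^{-3/2}\le\frac\nu{4d_k}$$
for $N$ large.

**Step 10.3: $\Phi$ is continuous.** The integers $m_k$, the points $s^*_{k,j}$ and the functions $F,J_0$ do not depend on $\theta$. Let $\theta_n\to\theta$. By Step 7.2, $\varphi_{\theta_n}\to\varphi_\theta$ locally uniformly. So $J_{\theta_n}\to J_\theta$ locally uniformly on $\Omega$, the iterates $J^i_{\theta_n}$ converge locally uniformly on $\mathbb H$, and $A_{k,\theta_n}\to A_{k,\theta}$ pointwise. The points $w_i$ converge, the branches $\log J_{\theta_n}'$ converge locally uniformly, and $\varphi_{\theta_n}'(b)\to\varphi_\theta'(b)$, because all these maps are conformal on a fixed disc about $b$. So each coordinate of $\Phi$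 is continuous.

**Step 10.4: the parameter.** By Tychonoff there is $\theta=\Phi(\theta)$. Fix it, and let $f=f_\theta$. By (6.2),
$$\alpha_k=A_k(0),\quad e^{L_k}=A_k'(0),\quad c_{k,j}=A_k(s^*_{k,j})=J^{m_k}(\varphi(z_{k,j})),\quad z_{k,j}=\sqrt{a_{k+1}-d_{k+1}s^*_{k,j}}. \tag{10.1}$$

## 11. The singular values of $f$ escape uniformly

**Step 11.1: locating $S(f)$.** *Claim:* $S(f)\subset S_*:=\overline{\{1,2,1+v\}\cup\{c_{k,j},\overline{c_{k,j}}\}}$, *a bounded set*; so $f\in\mathcal B$.

It suffices that each $w\notin S_*$ has a disc $V\ni w$ evenly covered by $g$, hence by $f=g\circ\varphi^{-1}$. Then $V$ contains no critical value of $f$. It contains no asymptotic value either: if $f(\gamma)\to w'\in V$, a tail of $\gamma$ lies in one component of $f^{-1}(V)$ and converges to the preimage of $w'$ in it, so $\gamma\not\to\infty$.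

If $|w-1|>v/4$, take $V\ni w$ with $V\cap(\overline D(1,v/4)\cup S_*)=\emptyset$. By (6.3), $g^{-1}(V)=\{z:1+F(z^2)\in V\}$ and $g=1+F(z^2)$ there. Since $V\cap\{1,2,1+v\}=\emptyset$, (4.4) applies.

If $|w-1|<v/2$, take a disc $V\ni w$ with $V\subset D(1,v/2)\setminus S_*$. Each component of $g^{-1}(V)$ lies in a component of $\{|g-1|<v/2\}=\{|F(z^2)|<v/2\}$. If this component is an island (one of the two conformal copies of $G_k$ or $G_k^*$ under the square root), $g$ is proper there and branched only over the $c_{k,j}$ (respectively $\overline{c_{k,j}}$), which $V$ avoids. Otherwise $g=1+F(z^2)$ on it, and (4.4) applies. In both cases every component of $g^{-1}(V)$ is mapped homeomorphically onto $V$. The two cases cover all $w\notin S_*$.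

**Step 11.2: uniform escape.** By continuity of $f^n$ and symmetry it suffices to bound $|f^n|$ from below, uniformly, at $1,2,1+v$ and at the $c_{k,j}$.

For $s\in\{1,2,1+v\}$, (7.2) gives $f^n(s)\ge1+1.5n$.

Let $s=c_{k,j}$, $m=m_k$, $w=\varphi(z_{k,j})$. Since $|z_{k,j}-b_{k+1}|\le2d_{k+1}^{-3}$, we have $w\in\Delta_{k+1}$. By (10.1), $f\circ J=\mathrm{id}$, (8.5) and (7.2), for $1\le n\le m$,
$$|f^n(s)|=|J^{m-n}(w)|\ge\frac{y_{m-n}}{C_1}=\frac{f^n(y_m)}{C_1}\ge\frac{2+1.5(n-1)}{C_1}\ge\frac n{C_1}.$$
By (5.4), $F(z_{k,j}^2)$ is real and at least $e^{d_{k+1}/(2d_k)}>v/2$. So $z_{k,j}$ is in no island, and $f^{m+1}(s)=f(\varphi(z_{k,j}))=g(z_{k,j})=1+F(z_{k,j}^2)$ is real. Hence, by (7.2),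
$$f^n(s)\ge e^{d_{k+1}/(2d_k)}+1.5(n-m_k-1)\qquad(n>m_k).$$
Given $\varrho>0$, choose $k_0$ with $e^{d_{k+1}/(2d_k)}\ge\varrho$ for $k\ge k_0$. Let $n\ge C_1\varrho$ and $n\ge\varrho+1+\max_{k<k_0}m_k$. If $n\le m_k$, then $|f^n(c_{k,j})|\ge n/C_1\ge\varrho$. If $n>m_k$, the last display gives $|f^n(c_{k,j})|\ge\varrho$, from its first term for $k\ge k_0$ and from its second for $k<k_0$. Thus $\inf_{s\in S(f)}|f^n(s)|\to\infty$.

## 12. The oscillating wandering domain

**Step 12.1: $f$ on the middle of island $k$.** We show that $f$ is there nearly $\alpha_k+e^{L_k}s$. Let $|s|\le\frac1{10}$, $z=\sqrt{a_k-d_ks}$. Then $X_k=q(s)e^{\eta_k/d_k}$ satisfies $|X_k|\le.31$. The disc $\{|s|\le\frac1{10}\}$ is connected, contains $0$, and $|F|<v/2$ on it, so $z$ lies in an island; and $\chi_0(|X_k|^{d_k})=1$. Hence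
$$P(X_k)e^{-L_k}=\kappa e^{-L_k/d_k}X_k+ve^{-L_k}X_k^{d_k}=q(s)+O(\omega_k),$$
since $|\log\kappa-L_k/d_k|\le(1+2C_3)\log h_{k+1}/d_k$ and $vh_{k+1}^{C_3}(.31)^{d_k}\le d_k^{-2}$. The right side has modulus $\le\frac12$ for $N$ large. On $|\zeta|\le\frac12$, $Q=\sigma$ is Lipschitz with values in $\mathcal G$, where $M=\mathrm{id}$. Also $\sigma(q(s))=s$, because $D(0,\frac1{10})$ is a connected subset of $\{|q|<1\}$ containing $0$, hence contained in $\mathcal G$. So
$$f(\varphi(z))=g(z)=\alpha_k+e^{L_k}(s+e_k(s)),\qquad|e_k(s)|\le C_5\omega_k\quad(|s|<\tfrac1{10}). \tag{12.1}$$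

**Step 12.2: from island $k$ to island $k+1$.** We choose slowly growing discs so that one is carried into the next. Let $\rho_1=\frac1{20}$ and $\rho_{k+1}=\rho_k+C_5\omega_k+C_6d_k^{-3/2}$. As $\omega_k=96\,C_4\log d_k/d_k$, all $\rho_k<\frac1{10}$ for $N$ large. Put
$$V_k=\varphi\big(\{\sqrt{a_k-d_ks}:|s|<\rho_k\}\big)\subset\mathbb H.$$
By (12.1),
$$f(V_k)\subset D\big(\alpha_k,|e^{L_k}|(\rho_k+C_5\omega_k)\big)\subset D(0,C_2+1). \tag{12.2}$$
By Lemma 3 and (10.1), for $|s|=\rho_{k+1}$,
$$|A_k(s)-\alpha_k|\ge|e^{L_k}|(\rho_{k+1}-C_6d_k^{-3/2})=|e^{L_k}|(\rho_k+C_5\omega_k).$$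
So the boundary of the Jordan domain $A_k(\{|s|<\rho_{k+1}\})\ni\alpha_k$ does not meet the first disc in (12.2), and the domain contains that disc. By (9.1),
$$f(V_k)\subset A_k(\{|s|<\rho_{k+1}\})=J^{m_k}(V_{k+1}),\qquad f^{i+1}(V_k)\subset J^{m_k-i}(V_{k+1})\subset\mathbb H\quad(0\le i\le m_k),$$
and in particular $f^{m_k+1}(V_k)\subset V_{k+1}$.

**Step 12.3: the Fatou component.** By Step 12.2, $f^n(V_1)\subset\mathbb H$ for all $n\ge0$, so $V_1\subset\mathcal F(f)$ by Montel. Let $U\supset V_1$ be the Fatou component. Orbits of points of $V_1$ visit every $V_k$, where $|w|\ge\frac12\sqrt{h_k}\to\infty$, so they are unbounded. By (12.2) they visit $D(0,C_2+1)$ infinitely often, so they do not tend to $\infty$.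

**Step 12.4: $U$ is wandering.** Suppose that $U$ is pre-periodic, eventually mapped into a component $W$ with $f^p(W)\subset W$. By the classification of periodic Fatou components of transcendental entire functions, $W$ is an attracting or parabolic basin or a Siegel disc, in which every orbit is bounded, or a Baker domain, in which $f^{pn}\to\infty$. The first three are impossible, since the orbits of points of $V_1$ are unbounded. In the last case let $z\in V_1$ and let $z'\in W$ be an iterate of $z$. If $f^{pn+i}(z')$ had a bounded subsequence for some $0\le i<p$, then, applying the continuous map $f^{p-i}$, $f^{p(n+1)}(z')$ would have one too, a contradiction. So $f^n(z)\to\infty$, contradicting (12.2). Hence $U$ is a wandering domain.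

**Step 12.5: all orbits in $U$.** The Theorem speaks of every orbit in $U$, not only of those starting in $V_1$. The family $(f^n|_U)$ is normal, and a limit function of a subsequence is either holomorphic on $U$ or identically $\infty$; its behavior on $V_1$ decides which. Along the times $n$ with $f^n(V_1)\subset V_k$, $k\to\infty$, every limit function is $\infty$ on $V_1$, hence on $U$. So the iterates tend to $\infty$ at every $z\in U$ along these times. Along the times $n$ with $f^n(V_1)\subset D(0,C_2+1)$, every limit function is finite on $V_1$, hence holomorphic on $U$. So the orbit of every $z\in U$ has finite limit points. Thus orbits in $U$ are unbounded but do not tend to $\infty$. Together with Step 7.3 and Section 11 this proves the Theorem. $\blacksquare$
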